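# Restricted base loci at isotropic rays of hyper-Kähler manifolds

We work over $\mathbf C$ throughout.

## 1. Pairs of points on a double plane

Let $\pi:S\to\mathbf P^2$ be the double cover branched along a smooth sextic. Then $S$ is a K3 surface. Put $L=\pi^*\mathcal O(1)$, so $L^2=2$. Since $\pi_*\mathcal O_S=\mathcal O\oplus\mathcal O(-3)$, all sections of $L$ come from $\mathbf P^2$, and $h^0(L)=3$. Let $X=S^{[2]}$ be the Hilbert scheme of length-two subschemes $\xi\subset S$. It is a smooth projective fourfold, and one of the standard hyper-Kähler manifolds. Two classes of divisors on it will be used: the class $h$ of $\{\xi:\xi\cap C\neq\emptyset\}$ with $C\in|L|$, and the class $\delta$ with $2\delta=[E]$, where $E$ is the divisor of non-reduced $\xi$. The natural quadratic form on $H^2(X,\mathbf Z)$, recalled in Section 2, gives $(h,h)=2$, $(\delta,\delta)=-2$, $(h,\delta)=0$.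

The fourfold contains a plane, $T=\{\pi^{-1}(x):x\in\mathbf P^2\}\cong\mathbf P^2$. Let $\ell\subset T$ be the line of those $\pi^{-1}(x)$ with $x$ on a line $M\subset\mathbf P^2$. The subschemes in $\ell$ sweep out the curve $\pi^{-1}(M)\in|L|$, so counting points of this curve on $C$ gives $h\cdot\ell=L^2=2$. The curve $\ell$ meets $E$ at the six branch points of $\pi^{-1}(M)\to M$. Near such a point the subscheme is $\{t^2=x\}$, and $E$ is the vanishing of the discriminant, here $4x$, which has a simple zero. So $E\cdot\ell=6$ and $\delta\cdot\ell=3$.

Consider the class $D=h-\delta$. It satisfies $q(D)=2-2=0$ and $D\cdot\ell=2-3=-1$. It is the first Chern class of the rank-two bundle $L^{[2]}$ with fibre $H^0(L|_\xi)$ at $\xi$. (Check on $T$: there the bundle is $\pi_*\pi^*\mathcal O(1)=\mathcal O(1)\oplus\mathcal O(-2)$, of degree $-1$ on $\ell$, as it should be.) Two sections $s,s'$ of $L$ give a section $s\wedge s'$ of $\det L^{[2]}$. All these sections vanish at $\xi$ exactly when $H^0(L)\to H^0(L|_\xi)$ has rank at most $1$. For $\xi=\{p,p'\}$ this means $\pi(p)=\pi(p')$. For a tangent vector it means that $d\pi$ kills the vector. In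 both cases $\pi|_\xi$ factors through a point $x$, so $\xi\subset\pi^{-1}(x)$, and both have length $2$: thus $\xi\in T$. Conversely, at points of $T$ the rank is $1$. So the common zero set of these divisors in $|D|$ is exactly $T$.

Write $\mathbf B(D)$ for the intersection of the supports of all effective $\mathbf R$-divisors $\mathbf R$-linearly equivalent to $D$. We have just seen $\mathbf B(D)\subset T$. Now perturb: let $A$ be ample and $\varepsilon>0$. An ample summand adds no base points, so $\mathbf B(D+\varepsilon A)\subset T$. If $\varepsilon<1/(A\cdot\ell)$, then $(D+\varepsilon A)\cdot\ell<0$. An irreducible curve of negative degree on an effective divisor lies in its support, so every effective divisor in this class contains every line of $T$. Therefore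
$$\mathbf B(D+\varepsilon A)=T\qquad\text{for all }0<\varepsilon<\tfrac{1}{A\cdot\ell}.$$
As $\varepsilon$ decreases to $0$ these base loci can only grow, and here they become constant. Their union is the closed set $T$.

For later use, record the class of $\ell$ in terms of the form: the vector $z=h-\frac32\delta$ satisfies $(z,h)=2=h\cdot \ell$ and $(z,\delta)=3=\delta\cdot\ell$. Its double $2h-3\delta$ has square $8-18=-10$ and pairs evenly with all of $H^2(X,\mathbf Z)=H^2(S,\mathbf Z)\oplus\mathbf Z\delta$. Such vectors will be the walls of Section 8.

What if $D$ is replaced by another class on the boundary, perhaps an irrational one? The sets $\mathbf B(D+\varepsilon A)$ still increase as $\varepsilon\to0$. Must they become constant?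

## 2. Restricted base loci, and three theorems

Let $Y$ be a smooth complex projective variety and $D$ an $\mathbf R$-Cartier divisor on it.

**Definition (base loci).** The stable base locus $\mathbf B(D)$ is the intersection of the supports of all effective $\mathbf R$-divisors $E\sim_{\mathbf R}D$; it is $Y$ if there is none. The restricted base locus is $\mathbf B_-(D)=\bigcup_A\mathbf B(D+A)$, where $A$ runs over all ample $\mathbf R$-divisors. The divisor $D$ is pseudo-effective if its class in $N^1(Y)_{\mathbf R}$ lies in the closure of the cone spanned by effective divisors, and big if its class lies in the interior of that closed cone.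

In Section 1 we computed $\mathbf B_-(h-\delta)=T$. Adding effective divisors gives $\mathbf B(D+D')\subset\mathbf B(D)\cup\mathbf B(D')$, and $\mathbf B(A)=\emptyset$ for $A$ ample. Hence
$$\mathbf B(D')\subset\mathbf B(D)\quad\text{if }D'-D\text{ is ample},\tag{1}$$
$$\mathbf B_-(D+D')\subset\mathbf B_-(D)\cup\mathbf B_-(D'),\tag{2}$$
the second because $\mathbf B(D+D'+A)\subset\mathbf B(D+\frac12A)\cup\mathbf B(D'+\frac12A)$. Fix an ample $A$ and $\varepsilon_k\downarrow0$. For any ample $A'$ the class $A'-\varepsilon_kA$ is ample for large $k$, so by (1)
$$\mathbf B_-(D)=\bigcup_k\mathbf B(D+\varepsilon_kA),\tag{3}$$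
an increasing countable union of closed sets. Such a union need not be closed: Lesieutre gave pseudo-effective divisors on smooth projective varieties whose restricted base locus is not Zariski closed.

**Definition (hyper-Kähler).** A compact hyper-Kähler (HK) manifold is a simply connected compact Kähler manifold $X$ with $H^0(X,\Omega_X^2)=\mathbf C\sigma$, where $\sigma$ is a holomorphic symplectic form. It is of $K3^{[n]}$-type if it is deformation equivalent to $S^{[n]}$ for a K3 surface $S$.

On projective HK manifolds two positive facts are known. First, if $D$ is big, then $\mathbf B_-(D)=\mathbf B(D)$, which is closed. Second, if the group $\mathrm{Bir}(X)$ of birational self-maps is finite, then $\mathbf B_-(D)$ is closed for every pseudo-effective $D$. The following question is from Denisi and Ríos Ortiz, "Asymptotic base loci on hyper-Kähler manifolds", arXiv:2304.01773 (2023): for $X$ projective HK and $D$ any pseudo-effective $\mathbf R$-divisor, is $\mathbf B_-(D)$ Zariski closed? The answer is no.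

To state the results we fix notation. The group $H^2(X,\mathbf Z)$ is torsion free and carries the Beauville–Bogomolov–Fujiki form $(\cdot,\cdot)$, an integral form of signature $(3,b_2-3)$. Write $q(x)=(x,x)=x^2$. We have $(\sigma,\sigma)=0<(\sigma,\bar\sigma)$. For $X$ projective put $N=\mathrm{NS}(X)=H^2(X,\mathbf Z)\cap\sigma^\perp$. Since $H^1(\mathcal O_X)=0$, $N=\mathrm{Pic}(X)$. So numerically equivalent $\mathbf R$-divisors are $\mathbf R$-linearly equivalent, and $\mathbf B$, $\mathbf B_-$ depend only on classes in $N_{\mathbf R}=N^1(X)_{\mathbf R}$, and not on positive scaling. Let $\rho=\operatorname{rk}N$. On $N_{\mathbf R}$ the form has signature $(1,\rho-1)$. Let $\mathcal P$ be the component of $\{q>0\}$ that contains the ample classes. By the geometry of the light cone, $(x,y)>0$ for $x\in\overline{\mathcal P}\setminus0$, $y\in\mathcal P$, and also for two non-proportional isotropic vectors of $\overline{\mathcal P}\setminus 0$. Let $\partial$ be the space of rays in $\overline{\mathcal P}\setminus0$ on which $q=0$. It is homeomorphic to $S^{\rho-2}$. We write $P$ both for a ray and for a vector on it. A subset of a space is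 meagre if it is a countable union of nowhere dense sets (as $\mathbf Q$ is in $\mathbf R$), and residual if its complement is meagre.

**Theorem A.** Let $X$ be a projective HK manifold such that

* (H1) no prime divisor $E\subset X$ has $q(E)<0$;
* (H2) $\rho\ge3$, and the image $G$ of $\mathrm{Bir}(X)$ in $O(N)$ has finite index;
* (H3) there are infinitely many distinct irreducible closed $T_i\subset X$ of codimension $2$ and classes $D_i\in\mathcal P$ with $T_i\subset\mathbf B(D_i)$.

Then every $P\in\partial$ is pseudo-effective, and the set of $P\in\partial$ with $\mathbf B_-(P)$ not Zariski closed is residual in $\partial$; in particular it is nonempty and uncountable.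

**Theorem B.** There is a projective HK fourfold of $K3^{[2]}$-type with $N\cong\langle-10\rangle\oplus\langle30\rangle\oplus\langle-10\rangle$ satisfying (H1)–(H3). Hence the answer to the question is no.

**Theorem C.** Let $X$ be a projective HK manifold of $K3^{[n]}$-type and $D$ a pseudo-effective $\mathbf R$-divisor with divisorial Zariski decomposition $D=P+N(D)$. If $q(P)>0$, or if $P$ is proportional to a rational class (for example if $D$ is a $\mathbf Q$-divisor), then $\mathbf B_-(D)$ is Zariski closed.

So on $K3^{[n]}$-type manifolds closedness can fail only if the positive part $P$ spans an irrational isotropic ray. The decomposition is recalled in the next section. We prove Theorem C first: it is what one gets by trying to prove that the answer is yes, and it shows where that attempt stops.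

## 3. Positive parts, birational maps and locally finite walls

We recall the first four of the facts to be quoted. The movable cone $\mathrm{Mov}(X)$ is the convex cone generated by classes of integral divisors $M$ with $|M|\ne\emptyset$ and $\operatorname{codim}\mathrm{Bs}|M|\ge2$.

* (F1) Classes in $\mathcal P$ are big (Huybrechts, *Invent. Math.* 135 (1999) and erratum; a real class of $\mathcal P$ is a positive combination of rational ones). An HK manifold is projective if and only if $\mathrm{NS}$ contains a class with $q>0$. The period map is surjective on components of the marked moduli space. Birational HK manifolds are deformation equivalent.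
* (F2) (Boucksom, *Ann. Sci. ENS* 37 (2004)) A pseudo-effective $D$ decomposes as $D=P+N(D)$ with $P\in\overline{\mathrm{Mov}}(X)\subset\overline{\mathcal P}$ and $N(D)=\sum\sigma_E(D)E$ effective. The components of $N(D)$ have negative definite Gram matrix and are orthogonal to $P$. Here $\sigma_E(D)=\inf\{\mathrm{mult}_ED':0\le D'\sim_{\mathbf R}D\}$ for $D$ big, and $\sigma_E(D)=\lim_{\varepsilon\to0^+}\sigma_E(D+\varepsilon A)$ in general.
* (F3) A birational map $f$ between projective HK manifolds is an isomorphism in codimension one, $f^*$ is an isometry of the integral lattices, and $f^*\mathcal P=\mathcal P$.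
* (F4) (Birkar–Cascini–Hacon–McKernan, Lemma 3.5.3) For an integral divisor $L$, $\mathbf B(L)=\bigcap_m\mathrm{Bs}|mL|$.

**Example for (F2).** On the fourfold of Section 1 take $D=h+t\delta$, $t>0$. Let $f\cong\mathbf P^1$ be the curve in $E$ of all tangent vectors at a fixed point. Then $h\cdot f=0$ and $E\cdot f=-2$: on the blow-up of $S\times S$ along the diagonal the exceptional divisor has degree $-1$ on $f$, and it appears twice in the pull-back of $E$. So $\delta\cdot f=-1$. An effective $D'=mE+D''$ in this class with $E\not\subset\mathrm{Supp}\,D''$ satisfies $D''\cdot f\ge0$ for general $f$, hence $-t=-2m+D''\cdot f$ and $m\ge t/2$. Since $|h|$ has no base points (choose $C$ avoiding $\xi$), the value $t/2$ is attained and no other prime divisor contributes. So $P=h$ and $N(D)=\frac t2E$. Indeed $(h,E)=0$ and $q(E)=-8$.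

The first lemma relates stable base loci to birational maps. We shall use it to compute a base locus in Section 4, and to control a birational self-map off a base locus in Section 6.

**Lemma 1.** Let $\psi:X\dashrightarrow X'$ be a birational map of projective HK manifolds, $A'$ an ample integral divisor on $X'$, and $Z\subset X$ closed with $\mathbf B(\psi^*A')\subset Z$. Then $\psi$ is represented on $X\setminus Z$ by an open immersion $u:X\setminus Z\to X'$. Moreover $\mathbf B(\psi^*A')$ is the complement of the largest open set on which $\psi$ is an open immersion.

*Proof.* The sets $\mathrm{Bs}|mL|$ decrease along divisibility of $m$, so by (F4) and noetherianity there is $m$ with $mA'$ very ample and $\mathrm{Bs}|m\psi^*A'|\subset Z$. Since $\psi$ is an isomorphism in codimension one, Hartogs gives $H^0(X',mA')\cong H^0(X,m\psi^*A')$. So $|m\psi^*A'|$ defines $\psi$ followed by the embedding of $X'$ by $|mA'|$. Off $Z$ this linear system has no base points, so $\psi$ is a morphism $u$ on $X\setminus Z$.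

Let $\sigma'$ be the symplectic form of $X'$. The form $\psi^*\sigma'$ extends over a set of codimension at least $2$, so it equals $c\sigma$, and $c\ne0$ because $\psi$ is birational. Thus $u^*\sigma'=c\sigma$ is nondegenerate everywhere. A vector killed by $du$ is in the kernel of $u^*\sigma'$, hence zero. So $du$ is injective between spaces of the same dimension, and $u$ is étale. Being quasi-finite and birational onto a normal target, $u$ is an open immersion by Zariski's Main Theorem.

For the last claim, let $W$ be the union of the open sets on which $\psi$ is an open immersion. On $W$ the map $\psi$ is étale and birational, so it is an open immersion by the same argument, and $W$ is the largest such set. Taking $Z=\mathbf B(\psi^*A')$ gives $X\setminus\mathbf B(\psi^*A')\subset W$. Conversely, let $x\in W$ and choose a member of $|mA'|$ avoiding $\psi(x)$. Its transform lies in $|m\psi^*A'|$ and agrees near $x$ with its pull-back by the open immersion, so it avoids $x$. Hence $x\notin\mathbf B(\psi^*A')$. $\square$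

**Lemma 2.** For $\kappa>0$, the hyperplanes $r^\perp$ with $r\in N$ and $-\kappa\le r^2<0$ are locally finite in $\mathcal P$.

*Proof.* For $x\in\mathcal P$ the form $q_x(y)=\frac{2(x,y)^2}{q(x)}-q(y)$ is positive definite: it equals $q$ on $\mathbf Rx$ and $-q$ on $x^\perp$, and these two spaces are orthogonal for it. It depends continuously on $x$. So on a compact $K\subset\mathcal P$ there is $c_K>0$ with $q_x(y)\ge c_K\lVert y\rVert^2$. If $x\in K$ and $(x,r)=0$, then $q_x(r)=-r^2\le\kappa$, so $\lVert r\rVert^2\le\kappa/c_K$. Only finitely many integral $r$ satisfy this. $\square$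

The third lemma reduces $\mathbf B_-(D)$ to $\mathbf B_-(P)$.

**Lemma 3.** For $D$ pseudo-effective on a projective HK manifold, $\mathbf B_-(D)=\mathrm{Supp}\,N(D)\cup\mathbf B_-(P)$.

*Proof.* "$\subset$": $D+A=(P+A)+N(D)$, so $\mathbf B(D+A)\subset\mathbf B(P+A)\cup\mathrm{Supp}\,N(D)$.

"$\supset$", divisorial part: let $\sigma_E(D)>0$ and $A$ ample. Then $\sigma_E(D+\varepsilon A)>0$ for small $\varepsilon>0$. As $D+\varepsilon A$ is big, every effective divisor in its class contains $E$. So $E\subset\mathbf B(D+\varepsilon A)\subset\mathbf B_-(D)$.

"$\supset$", remaining part: let $x\in\mathbf B(P+A)$ with $A$ ample. Put $N_\varepsilon=\sum\sigma_E(D+\varepsilon A)E$, the sum over the components of $N(D)$. Then $N_\varepsilon\to N(D)$ as $\varepsilon\to0^+$, so for small $\varepsilon$ the class $A''=A-\varepsilon A-(N(D)-N_\varepsilon)$ is ample. Let $0\le E'\sim_{\mathbf R}D+\varepsilon A$. By definition of $\sigma_E$ we have $E'\ge N_\varepsilon$, and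
$$E'-N_\varepsilon\sim_{\mathbf R}P+(N(D)-N_\varepsilon)+\varepsilon A=(P+A)-A''.$$
By (1), $x\in\mathbf B(P+A)\subset\mathbf B((P+A)-A'')$. So $x\in\mathrm{Supp}(E'-N_\varepsilon)\subset\mathrm{Supp}\,E'$. Since $E'$ was arbitrary, $x\in\mathbf B(D+\varepsilon A)\subset\mathbf B_-(D)$. $\square$

## 4. Rational isotropic rays: the walls stop before the boundary

A natural plan for proving that $\mathbf B_-(P)$ is closed is this. Move along $P+sA$ as $s\to0^+$. By Lemma 1 the base locus is the indeterminacy of a birational model on which $P+sA$ is ample. If the model stops changing for small $s$, the union (3) becomes constant, as it did in Section 1. The model changes only when a wall is crossed, so we need to know the walls.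

Recall that if $X$ is of $K3^{[n]}$-type, $n\ge2$, then $H^2(X,\mathbf Z)$ embeds as $v^\perp$ in its Mukai lattice $\widetilde\Lambda$, an even unimodular lattice, where $v$ is primitive and $v^2=2n-2$. Write $\widetilde\Lambda_{alg}$ for the vectors of $\widetilde\Lambda$ in the rational span of $N$ and $v$. We identify $H_2(X,\mathbf R)_{alg}$ with $N_{\mathbf R}$ by the form.

* (F5) (Bayer–Hassett–Tschinkel, *Mori cones of holomorphic symplectic varieties of K3 type*, Thm 1) Let $X$ be of $K3^{[n]}$-type with polarization $H$. The Mori cone is generated by the positive cone and the projections $R=a-\frac{(a,v)}{v^2}v$ of all $a\in\widetilde\Lambda_{alg}$ with $a^2\ge-2$, $|(a,v)|\le v^2/2$, $(H,a)>0$.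
* (F6) If $D\in\mathcal P$ is rational and lies in the interior of $\overline{\mathrm{Mov}}(X)$, then $D\in\psi^*\mathrm{Nef}(X')$ for some birational map $\psi:X\dashrightarrow X'$ to a projective HK manifold. See Hassett–Tschinkel, *Moving and ample cones of holomorphic symplectic fourfolds*, and Markman, *A survey of Torelli and monodromy results*. The argument runs the minimal model program for $(X,\epsilon D')$, with $D'$ effective in a multiple of $D$ and $\epsilon$ small. It terminates by Birkar–Cascini–Hacon–McKernan. A divisor contracted at the first divisorial step would be covered by curves negative on the transform of $D'$, hence would lie in $\mathbf B(D)$; but $D$ is a positive combination of classes $M$ with $\operatorname{codim}\mathrm{Bs}|M|\ge2$, so $\mathbf B(D)$ contains no divisor. So all steps are flips. The outcome $X'$ is smooth by Namikawa. It is HK: simple connectedness and $h^0(\Omega^2)$ are birational invariants, and the transformed $2$-form can degenerate only along a divisor, which is excluded because $X$ and $X'$ agree in codimension one.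

**Example for (F5).** For $X=S^{[2]}$ of Section 1, $\widetilde\Lambda=H^0\oplus H^2\oplus H^4$ of $S$ with $(r,l,s)^2=l^2-2rs$; here $v=(1,0,-1)$ and $\delta=(1,0,1)$. Then $a=(-1,h,-2)$ has $a^2=2-4=-2$ and $(a,v)=-\bigl((-1)(-1)+(-2)(1)\bigr)=1$. Its projection is $a-\frac12v=(-\frac32,h,-\frac32)=h-\frac32\delta$, the class of $\ell$.

**Proof of Theorem C.**

**Step 1: the easy cases.** This step reduces to $n\ge2$, $q(P)=0$ and $P$ rational. For $n=1$, $X$ is a K3 surface, $P$ is nef, and $P+A$ is ample for $A$ ample. So $\mathbf B_-(P)=\emptyset$ and Lemma 3 gives $\mathbf B_-(D)=\mathrm{Supp}\,N(D)$. Let $n\ge2$. If $q(P)>0$, then $P\in\mathcal P$ is big, so $D=P+N(D)$ is big and $\mathbf B_-(D)$ is closed by the first known fact of Section 2. If $D$ is a $\mathbf Q$-divisor and $E_j$ are the components of $N(D)$, then $(N(D),E_j)=(D,E_j)$ is a rational linear system for the coefficients of $N(D)$ with nondegenerate matrix; so $N(D)$ and $P$ are rational. By Lemma 3 it remains to show that $\mathbf B_-(P)$ is closed when $q(P)=0$ and $P$ is proportional to a rational class. If $P=0$ it is empty. Otherwise scale $P$ so that it is integral.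

**Step 2: a common set of walls for all models.** The purpose is to bound the squares of wall vectors. In (F5),
$$R^2=a^2-\frac{(a,v)^2}{2n-2}\ge-2-\frac{n-1}2=-\frac{n+3}2,$$
and $(2n-2)R=(2n-2)a-(a,v)v\in N$. Put $\kappa=(2n-2)^2\frac{n+3}2$ and let $\mathcal H$ be the set of hyperplanes $r^\perp$, $r\in N$, $-\kappa\le r^2<0$. It is locally finite in $\mathcal P$ by Lemma 2. (For $n=2$, $\kappa=10$; the vector $2h-3\delta$ of Section 1 attains the bound.)

Let $\psi:X\dashrightarrow X'$ be a birational map to a projective HK manifold; by (F1), $X'$ is of $K3^{[n]}$-type. We claim that the boundary points of $\psi^*\mathrm{Nef}(X')$ in $\mathcal P$ lie on hyperplanes of $\mathcal H$. Since $\psi^*$ is an integral isometry preserving $\mathcal P$, it suffices to see this on $X'$. Dualizing (F5), $\mathrm{Nef}(X')$ consists of the $x$ in the closed positive cone with $(x,R)\ge0$ for all generators $R$. Those with $R^2\ge0$ lie in the closed positive cone, since they are positive on the polarization, and they are positive on $\mathcal P$. The others have $(2n-2)R$ integral of square at least $-\kappa$. If a nef $x\in\mathcal P$ lies on none of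 their hyperplanes, then by local finiteness $x$ has a connected neighborhood meeting none of them. There all these functionals stay positive, and $x$ is interior.

**Step 3: near a rational ray there are no walls.** Here integrality of $P$ enters. By local finiteness there is an integral ample $A$ on no hyperplane of $\mathcal H$. Put $m=(P,A)$, a positive integer. Suppose $(P+sA,r)=0$ with $s>0$, $r^\perp\in\mathcal H$. Since $(A,r)\neq0$ we may replace $r$ by $-r$ and assume $\beta=(A,r)>0$. Then $\alpha=-(P,r)=s\beta>0$. Both $\alpha$ and $\beta$ are positive integers. Let $r_1=xP+yA$ be the orthogonal projection of $r$ to $\langle P,A\rangle$, a space of signature $(1,1)$. From $(r_1,P)=ym=-\alpha$ and $(r_1,A)=xm+yA^2=\beta$ we get $y=-\frac\alpha m$, $x=\frac1m\bigl(\beta+\frac{\alpha A^2}m\bigr)$, and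
$$r_1^2=x(r_1,P)+y(r_1,A)=-\frac{2\alpha\beta}m-\frac{\alpha^2A^2}{m^2}.$$
The orthogonal complement of $\langle P,A\rangle$ is negative definite, so $-\kappa\le r^2\le r_1^2$. Hence
$$\alpha\beta\le\frac{\kappa m}2,\qquad s=\frac\alpha\beta\ge\frac1\beta\ge\frac2{\kappa m}=:s_0.\tag{4}$$
So for $0<s<s_0$ the class $P+sA$ lies on no hyperplane of $\mathcal H$.

**Step 4: one model serves all small $s$.** This step finishes the proof. Let $s_1\in(0,s_0)$ be rational. The class $P+s_1A$ is rational, lies in $\mathcal P$ because $q(P+s_1A)=2s_1m+s_1^2A^2>0$, and lies in the interior of $\overline{\mathrm{Mov}}(X)$ because $P\in\overline{\mathrm{Mov}}(X)$ and $A$ is ample. By (F6) it lies in $\psi^*\mathrm{Nef}(X')$ for some $\psi$. Consider the set of $s\in(0,s_0)$ with $P+sA\in\psi^*\mathrm{Amp}(X')$. It is open. By Steps 2 and 3, points $P+sA$ of $\psi^*\mathrm{Nef}(X')$ with $0<s<s_0$ are interior, so they lie in $\psi^*\mathrm{Amp}(X')$. Hence the set is closed in $(0,s_0)$ and contains $s_1$. So it is all of $(0,s_0)$. For rational $s$ in this interval, Lemma 1, applied to an integral multiple of $P+sA$, says that $\mathbf B(P+sA)$ is the complement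 $I_\psi$ of the largest open set on which $\psi$ is an open immersion. This does not depend on $s$. By (3), $\mathbf B_-(P)=I_\psi$ is closed. $\square$

Now look at an irrational isotropic $P$. Everything goes through up to (4). There $\alpha=-(P,r)$ is still positive, but it is no longer an integer, and no lower bound for it is available. The estimate $\alpha\beta\le\kappa m/2$ then allows $s=\alpha/\beta$ to be arbitrarily small, and nothing prevents infinitely many walls from being crossed as $s\to0$. To turn this into a counterexample directly, one would have to follow surfaces through infinitely many birational models. The next two sections avoid this. Instead of computing $\mathbf B_-(P)$ for a particular $P$, we ask how large the set of all $P$ with closed $\mathbf B_-(P)$ can be.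

## 5. Caps, hyperbolic isometries and countable unions

We prepare four lemmas for Theorem A.

**Lemma 4.** Assume (H1). For $D\in\mathcal P$, $\mathbf B(D)$ has codimension at least $2$. Moreover $\overline{\mathcal P}\subset\overline{\mathrm{Mov}}(X)$; in particular its elements are pseudo-effective.

*Proof.* By (F1), $D$ is big. The components of $N(D)$ have negative square by (F2), so (H1) gives $N(D)=0$ and $D=P\in\overline{\mathrm{Mov}}(X)$. So the open set $\mathcal P$ lies in the interior of $\overline{\mathrm{Mov}}(X)$. A convex set in a finite-dimensional space whose closure has nonempty interior has the same interior as its closure. Hence $D\in\mathrm{Mov}(X)$, say $D=\sum a_jM_j$ (a finite sum) with $a_j>0$ and $\operatorname{codim}\mathrm{Bs}|M_j|\ge2$. If $x\notin\bigcup\mathrm{Bs}|M_j|$, choose members of the $|M_j|$ avoiding $x$; their combination shows $x\notin\mathbf B(D)$. So $\mathbf B(D)\subset\bigcup\mathrm{Bs}|M_j|$. Taking closures of $\mathcal P\subset\overline{\mathrm{Mov}}(X)$ gives the rest. $\square$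

The fourfold $S^{[2]}$ of Section 1 does not satisfy (H1), since $q(E)=-8$.

**Definition (loxodromic).** An isometry $g$ of $N_{\mathbf R}$ preserving $\mathcal P$ is loxodromic with dilation $\lambda>1$ if there are isotropic $P_\pm\in\overline{\mathcal P}\setminus0$ on distinct rays with $gP_\pm=\lambda^{\pm1}P_\pm$.

Then $g$ preserves the negative definite space $\langle P_+,P_-\rangle^\perp$. Write $x\in\overline{\mathcal P}\setminus0$ as $x=aP_++bP_-+w$ with $w\perp P_\pm$. Then $a=(x,P_-)/(P_+,P_-)$, which is positive unless $x$ is on the ray of $P_-$; likewise for $b$. Since $g^n$ moves $w$ in a bounded set,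
$$\lambda^{-n}g^nx\to aP_+,\qquad\lambda^{-n}g^{-n}x\to bP_-.\tag{5}$$
So $P_\pm$ are the only fixed rays in $\partial$, and every other ray tends to $P_+$ under $g^n$.

**Example.** In $N=\langle-10\rangle\oplus\langle30\rangle\oplus\langle-10\rangle$ with orthogonal basis $r_0,\mu,\tau$, let $g$ fix $r_0$ and send $y\mu+z\tau$ to $(2y+z)\mu+(3y+2z)\tau$. From $3(2y+z)^2-(3y+2z)^2=3y^2-z^2$ we see that $g$ is an isometry. Since $g(\mu\pm\sqrt3\,\tau)=(2\pm\sqrt3)(\mu\pm\sqrt3\,\tau)$, it is loxodromic with $\lambda=2+\sqrt3$, and its fixed rays are irrational.

* (F7) Let $\rho\ge3$ and let $G\subset O(N)$ be a finite index subgroup preserving $\mathcal P$. It is a lattice in $O(N_{\mathbf R})\cong O(1,\rho-1)$ (Borel–Harish-Chandra). Hence it acts on hyperbolic space $\mathbf H^{\rho-1}$ as a non-elementary discrete group with limit set $\partial$; its orbits in $\partial$ are dense; it contains loxodromic elements; and for each loxodromic $k$ it contains another loxodromic element fixing neither fixed point of $k$ (Ratcliffe, *Foundations of Hyperbolic Manifolds*, Ch. 12).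

**Lemma 5.** Let $\rho\ge3$ and let $G$ be as in (F7). For every nonempty open $V\subset\partial$ there is a loxodromic $g\in G$ with both fixed points $P_+,P_-\in V$. For $x\in\mathcal P$ the classes $\lambda^{-n}g^nx$ and $\lambda^{-n}g^{-n}x$ converge to positive multiples of $P_+$ and $P_-$.

*Proof.* Let $k\in G$ be loxodromic with fixed point $a$, and choose $\gamma\in G$ with $\gamma a\in V$. Let $k_1=\gamma k^{\pm1}\gamma^{-1}$, with the sign such that $\gamma a$ is attracting. Choose $k'\in G$ loxodromic fixing neither fixed point of $k_1$. The fixed points of $k_1^nk'k_1^{-n}$ are the images under $k_1^n$ of those of $k'$. By (5) for $k_1$, both tend to $\gamma a\in V$. Take $g=k_1^nk'k_1^{-n}$ with $n$ large. The last claim is (5). $\square$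

**Lemma 6.** Let $\rho\ge3$. Each nonempty open subset of $\partial$ contains a nonempty set $V=\{P\in\partial:\varphi(P)>0\}$ with $\varphi$ a linear form on $N_{\mathbf R}$. Put $C=\{x\in\mathcal P:\varphi(x)>0\}$, an open set. Each $x\in C$ is $P_1+P_2$ with $P_1,P_2$ on rays of $V$. If $y_n\in\mathcal P$ and suitable positive multiples of $y_n$ converge to a vector on a ray of $V$, then $y_n\in C$ for $n\gg0$.

*Proof.* Let $P_0$ be in the given open set and $H$ ample. The isotropic $x\in\overline{\mathcal P}$ with $(x,H)=1$ form a compact set, on which $(x,P_0)\ge0$ with equality only on the ray of $P_0$. So $(x,P_0)$ is bounded below by a positive constant on the part outside the given open set. For small $\varepsilon>0$ the form $\varphi(x)=\varepsilon(x,H)-(x,P_0)$ is therefore positive only inside the open set, and $\varphi(P_0)>0$.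

Let $x\in C$. Since $\dim\ker\varphi=\rho-1\ge2$, this kernel meets a negative definite subspace of dimension $\rho-1$ nontrivially, so it contains $w$ with $q(w)<0$. The function $t\mapsto q(x+tw)$ is a downward parabola, positive at $0$, with zeros $t_-<0<t_+$. The vectors $x+t_\pm w$ lie in $\overline{\mathcal P}$, are isotropic, and satisfy $\varphi(x+t_\pm w)=\varphi(x)>0$; so they are nonzero and on rays of $V$. And $x$ is a convex combination of them with positive weights. The last statement holds because $\varphi>0$ on the limit and $\varphi$ is homogeneous. $\square$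

The vector $w$ was taken in $\ker\varphi$ to remain in the cap. With any $w$ of negative square the same argument shows that every element of $\mathcal P$ is a sum of two isotropic elements of $\overline{\mathcal P}\setminus0$.

**Lemma 7.** For $P\in\partial$,
$$\mathbf B_-(P)=\bigcup\{\mathbf B(Q):Q\text{ a rational class},\ Q-P\text{ ample}\}.$$
This is a countable directed union, and each such $Q$ lies in $\mathcal P$. If $\mathbf B_-(P)$ is Zariski closed, then $\mathbf B_-(P)=\mathbf B(Q)$ for one such $Q$.

*Proof.* "$\supset$" is the definition. For "$\subset$", let $A$ be ample. The open set $(P+\mathrm{Amp})\cap(P+A-\mathrm{Amp})$ contains $P+\frac12A$, hence a rational $Q$. Since $P+A-Q$ is ample, (1) gives $\mathbf B(P+A)\subset\mathbf B(Q)$. Directedness: given $Q,Q'$, choose a rational $Q''$ with $Q''-P$, $Q-Q''$, $Q'-Q''$ ample, close to $P$ inside $P+\mathrm{Amp}$; then $\mathbf B(Q)\cup\mathbf B(Q')\subset\mathbf B(Q'')$ by (1). For $A=Q-P$ ample, $q(P+A)=2(P,A)+q(A)>0$, and $P+A\in\overline{\mathcal P}$, so $Q\in\mathcal P$.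

Suppose $\mathbf B_-(P)$ is closed. Each of its finitely many irreducible components is the countable union of its closed subsets cut out by the sets $\mathbf B(Q)$. An irreducible complex variety is not a countable union of proper closed subsets, so each component lies in one $\mathbf B(Q)$. By directedness one $Q$ serves all components. $\square$

## 6. No base locus serves an open set of rays

**Proof of Theorem A.** Pseudo-effectivity of all $P\in\partial$ is Lemma 4. For rational $Q\in\mathcal P$ put
$$\Sigma_Q=\{P\in\partial:\mathbf B_-(P)\subset\mathbf B(Q)\}.$$

**Step 1: reduction to the sets $\Sigma_Q$.** By Lemma 7, every $P$ with closed $\mathbf B_-(P)$ lies in some $\Sigma_Q$, and there are countably many rational $Q$. So if each $\Sigma_Q$ is closed with empty interior, the set of $P$ with closed $\mathbf B_-(P)$ is meagre, and its complement is residual. The space $\partial$ is compact Hausdorff, hence Baire, so residual sets are nonempty. As $\rho\ge3$, points of $\partial\cong S^{\rho-2}$ are nowhere dense; a countable residual set would thus make $\partial$ meagre. So residual sets are uncountable.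

**Step 2: $\Sigma_Q$ is closed.** Let $P_j\in\Sigma_Q$ tend to $P$, with convergent representatives. Let $Q'$ be rational with $Q'-P$ ample. The ample cone is open, so $Q'-P_j$ is ample for large $j$, and $\mathbf B(Q')\subset\mathbf B_-(P_j)\subset\mathbf B(Q)$. By Lemma 7, $\mathbf B_-(P)\subset\mathbf B(Q)$.

It remains to show that $\Sigma_Q$ has empty interior. Suppose not. Put $Z=\mathbf B(Q)$. By Lemma 4 it has codimension at least $2$. Let $b$ be the number of its components of codimension exactly $2$; every irreducible closed subset of $Z$ of codimension $2$ in $X$ is one of these. Choose $V\subset\Sigma_Q$, $\varphi$ and $C$ as in Lemma 6. The contradiction will come from forcing infinitely many of the $T_i$, or their images under an injective map, into $Z$.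

**Step 3: $Z$ controls all classes in the cap.** We pass from rays of $V$ to the open set $C$: if $D\in C$, then $\mathbf B(D)\subset Z$. Indeed, let $A$ be ample and $\varepsilon>0$ so small that $D-\varepsilon A\in C$. By Lemma 6, $D-\varepsilon A=P_1+P_2$ with $P_i$ on rays of $V\subset\Sigma_Q$. With (2),
$$\mathbf B(D)\subset\mathbf B_-(D-\varepsilon A)\subset\mathbf B_-(P_1)\cup\mathbf B_-(P_2)\subset Z.$$

**Step 4: a birational self-map that is an open immersion off $Z$.** We bring the $D_i$ and an ample class into the cap together. Take $T_1,\dots,T_{2b+1}$ and $D_1,\dots,D_{2b+1}$ from (H3), and an ample integral $A$. By (F3), $G$ preserves $\mathcal P$. By Lemma 5 there is a loxodromic $g\in G$ with both $P_+,P_-\in V$. Lemmas 5 and 6 give, for $n\gg0$,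
$$g^nD_i\in C\quad(1\le i\le2b+1),\qquad g^{-n}A\in C.$$
The attracting fixed point takes care of the $D_i$ and the repelling one of $A$; this is why both had to be in $V$. Choose $f\in\mathrm{Bir}(X)$ with $f^*=g^n$ on $N$ and put $\phi=f^{-1}$, so $\phi^*=g^{-n}$. By Step 3,
$$\mathbf B(\phi^*A)\subset Z,\qquad\mathbf B(f^*D_i)\subset Z.\tag{6}$$
By the first inclusion and Lemma 1, $\phi$ is given on $X\setminus Z$ by an open immersion $u:X\setminus Z\to X$.

**Step 5: transporting the $T_i$ into $Z$.** Suppose $T_i\not\subset Z$, and let $T_i^\sharp$ be the closure of $u(T_i\setminus Z)$, irreducible of codimension $2$. We claim $T_i^\sharp\subset\mathbf B(f^*D_i)\subset Z$. Let $0\le E'\sim_{\mathbf R}f^*D_i$. By (F3), pull-back of divisors by $\phi$ preserves effectivity and $\sim_{\mathbf R}$, so $0\le\phi^*E'\sim_{\mathbf R}\phi^*f^*D_i=D_i$. Hence $T_i\subset\mathbf B(D_i)\subset\mathrm{Supp}\,\phi^*E'$. On $X\setminus Z$ the divisors $\phi^*E'$ and $u^*E'$ agree off a set of codimension $2$, so they coincide. Therefore $u(T_i\setminus Z)\subset\mathrm{Supp}\,E'$, and $T_i^\sharp\subset\mathrm{Supp}\,E'$. As $E'$ was arbitrary, the claim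 follows with (6).

Distinct $T_i$ have distinct images: $u(T_i\setminus Z)$ is closed in $u(X\setminus Z)$, so $u(T_i\setminus Z)=T_i^\sharp\cap u(X\setminus Z)$. If $T_i^\sharp=T_j^\sharp$, then $u(T_i\setminus Z)=u(T_j\setminus Z)$. Since $u$ is injective, $T_i\setminus Z=T_j\setminus Z$, and $T_i=T_j$.

**Step 6: counting.** For each $i\le2b+1$, either $T_i\subset Z$ or $T_i^\sharp\subset Z$. Since $Z$ contains at most $b$ irreducible closed subsets of codimension $2$, each alternative holds for at most $b$ indices. That covers at most $2b$ of the $2b+1$ indices, a contradiction. $\square$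

## 7. A rank-three Picard lattice without negative divisors

For Theorem B we need lattice terms. The divisibility $\mathrm{div}(e)$ of a nonzero $e$ in a lattice $\Lambda$ is the positive generator of $(e,\Lambda)$. If $e$ is primitive, $e/\mathrm{div}(e)$ has order $\mathrm{div}(e)$ in the discriminant group $\Lambda^*/\Lambda$. Let
$$\Lambda=U_1\oplus U_2\oplus U_3\oplus E_8(-1)^2\oplus\mathbf Z\delta,\qquad\delta^2=-2,$$
be the $K3^{[2]}$-lattice; $U_i$ has basis $e_i,f_i$ with $e_i^2=f_i^2=0$, $(e_i,f_i)=1$. Then $\Lambda^*/\Lambda\cong\mathbf Z/2$, generated by $\delta/2$. For example $\mathrm{div}(\delta)=2$ and $\mathrm{div}(e_1)=1$. In general a primitive $e\in\Lambda$ has $\mathrm{div}(e)\mid2$.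

Let $N\subset\Lambda$ be spanned by
$$r_0=2(e_1-f_1)+\delta,\qquad\mu=e_2+15f_2,\qquad\tau=e_3-5f_3.$$
They are pairwise orthogonal with squares $4\cdot(-2)-2=-10$, $30$, $-10$. A rational combination of them has its coefficients equal to its coordinates at $\delta,e_2,e_3$, so $N$ is primitive in $\Lambda$. We note:

* (i) $(x,y)\in10\mathbf Z$ for all $x,y\in N$.
* (ii) $N$ has no nonzero isotropic vector. Otherwise $x^2+z^2=3y^2$ has a nonzero integral solution. Squares modulo $3$ are $0,1$, so $3\mid x$ and $3\mid z$, then $3\mid y$; dividing by $3$ and repeating is impossible forever.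
* (iii) $(r_0,\Lambda)=2\mathbf Z$: the pairings with $e_1,f_1,\delta$ are $-2,2,-2$, and the others are $0$.

By (ii), every ray of $\partial$ will be irrational, as Theorem C requires. The lattice $N^\perp$ has signature $(2,18)$. Choose a very general period $\sigma\in N^\perp\otimes\mathbf C$, so that $\sigma^\perp\cap\Lambda=N$. By surjectivity of the period map (F1) there is an HK manifold $X$ of $K3^{[2]}$-type with $H^2(X,\mathbf Z)=\Lambda$ and $\mathrm{NS}(X)=N$. It is projective by (F1), since $q(\mu)=30>0$. Here $\rho=3$ and $\partial$ is a circle.

Two facts on negative divisors and Torelli are needed. The fundamental exceptional chamber of $X$ is the set of classes in the positive cone of $H^{1,1}(X,\mathbf R)$ that pair positively with all prime divisors of negative square.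

* (F8) (Markman, *Kyoto J. Math.* 53 (2013)) If $E$ is a prime divisor with $q(E)<0$ on a projective HK manifold, then $x\mapsto x-\frac{2(x,E)}{(E,E)}E$ maps $H^2(X,\mathbf Z)$ to itself.
* (F9) (Markman) For $K3^{[2]}$-type, $\mathrm{Mon}^2(X)=O^+(H^2(X,\mathbf Z))$, the isometries preserving the orientation of positive $3$-spaces. A Hodge isometry in $\mathrm{Mon}^2(X)$ mapping the fundamental exceptional chamber onto itself is induced by a birational self-map (*A survey of Torelli and monodromy results*, Cor. 5.7).

As an example for (F8), the divisor $E=2\delta$ of Section 1 gives $x\mapsto x+(x,\delta)\delta$, which is integral.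

**Step 1: (H1).** The purpose is to exclude prime divisors of negative square. Suppose $E$ is one, and write $E=ke$ with $e\in N$ primitive; $e$ is primitive in $\Lambda$ too. The map in (F8) is $x\mapsto x-\frac{2(x,e)}{(e,e)}e$. As it is integral and $e$ is primitive, $(e,e)$ divides $2(x,e)$ for all $x\in\Lambda$, so it divides $2\,\mathrm{div}(e)$, which divides $4$. But $10\mid(e,e)\ne0$ by (i), a contradiction.

**Step 2: (H2).** We produce many birational self-maps. Let $\Gamma$ be the group of $g\in O(N)$ that preserve $\mathcal P$ and act trivially on the finite group $N^*/N$. It has finite index in $O(N)$. Let $g\in\Gamma$, and extend it by the identity on $N^\perp$ to $\tilde g$ on $\Lambda_{\mathbf Q}$. Any $x\in\Lambda$ is $x=x_N+x_\perp$ with $x_N\in N^*$ and $x_\perp\in(N^\perp)^*$. Then $\tilde gx=x+(gx_N-x_N)$ with $gx_N-x_N\in N$; so $\tilde g$ is an isometry of $\Lambda$. It fixes $\sigma\in N^\perp\otimes\mathbf C$, so it is a Hodge isometry. On the positive $3$-space spanned by $\mathrm{Re}\,\sigma$, $\mathrm{Im}\,\sigma$ and an element of $\mathcal P$, it fixes the first two vectors and keeps the third in $\mathcal P$. So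 $\tilde g\in O^+(\Lambda)=\mathrm{Mon}^2(X)$, and $\tilde g$ preserves the positive cone of $H^{1,1}(X,\mathbf R)$. By Step 1 this cone is the fundamental exceptional chamber. By (F9), $\tilde g$ is induced by an element of $\mathrm{Bir}(X)$. Hence $G\supset\Gamma$, and $G$ has finite index in $O(N)$.

## 8. A nef cone with infinitely many disjoint walls

It remains to verify (H3). The surfaces will be planes like $T$ in Section 1, one for each wall of the nef cone. So we determine the nef cone. Put
$$\mathcal R=\{r\in N:r^2=-10,\ (r,\Lambda)=2\mathbf Z\}.$$
By (iii), $r_0\in\mathcal R$. Clearly $\mathcal R=-\mathcal R$, and $\Gamma\mathcal R=\mathcal R$ because elements of $\Gamma$ extend to $\Lambda$. Fix an integral ample class $H$ and let $\mathcal R^+=\{r\in\mathcal R:(H,r)>0\}$.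

**Lemma 8.** If $x$ is ample, then $(x,r)\ne0$ for all $r\in\mathcal R$, and
$$\mathrm{Nef}(X)=\{x\in\overline{\mathcal P}:(x,r)\ge0\text{ for all }r\in\mathcal R^+\}.$$

*Proof.* We apply (F5) with polarization $H$, $v^2=2$. So $a^2\ge-2$ is even, $|(a,v)|\le1$, $R=a-\frac{(a,v)}2v$ and $R^2=a^2-\frac{(a,v)^2}2$. Note $(H,a)=(H,R)$. Generators with $R^2\ge0$ lie in $\overline{\mathcal P}$. Let $R^2<0$.

If $(a,v)=0$, then $R=a\in N$ and $R^2=-2$, impossible by (i). If $(a,v)=\pm1$, then $2R=2a\mp v$ is an algebraic vector of $v^\perp=\Lambda$, so it lies in $N$. It has square $4a^2-2<0$ with $a^2\in\{-2,0\}$, so its square is $-10$ or $-2$, hence $-10$ by (i). Since $10$ is squarefree, $2R$ is primitive, so its divisibility divides $2$. And $(2R,\Lambda)=2(a,\Lambda)\subset2\mathbf Z$. Thus $(2R,\Lambda)=2\mathbf Z$ and $2R\in\mathcal R$. So all generators with negative square are halves of elements of $\mathcal R^+$.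

Conversely, let $r\in\mathcal R$. Then $r/2\in\Lambda^*$, and $r/2\notin\Lambda$ because $(r/2)^2=-\frac52$ is not an integer. The unimodular lattice $\widetilde\Lambda$ contains $\Lambda\oplus\mathbf Zv$ with index $2$ and is generated over it by an element $x+\frac v2$, $x$ representing the nonzero class of $\Lambda^*/\Lambda\cong\mathbf Z/2$. So $a=\frac{r+v}2\in\widetilde\Lambda$. It is algebraic, $a^2=\frac{-10+2}4=-2$, $(a,v)=1$, and its projection is $r/2$. If $r\in\mathcal R^+$, then $(H,a)=(H,r)/2>0$. So the Mori cone is generated by the positive cone and $\mathcal R^+$. Dualizing, and using that $\overline{\mathcal P}$ is its own dual, we get the formula.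

Let $x$ be ample with $(x,r)=0$ for some $r\in\mathcal R$. There are rational ample classes near $x$ that are positive, respectively negative, on $r$. Applying (F5) with multiples of each as polarization puts both $r$ and $-r$ in the Mori cone. This is impossible, since an ample class is positive on all nonzero elements of the closed Mori cone. $\square$

**Lemma 9.** For $r,r'\in\mathcal R$ with $r'\ne\pm r$, $r^\perp\cap r'^\perp\cap\overline{\mathcal P}=\{0\}$.

*Proof.* Both $r/2$ and $r'/2$ represent the class of $\delta/2$: write $\frac r2=\frac\delta2+m$, $\frac{r'}2=\frac\delta2+m'$ with $m,m'\in\Lambda$. As $\frac\delta2\in\Lambda^*$, $\bigl(\frac r2,\frac{r'}2\bigr)\in-\frac12+\mathbf Z$, so $(r,r')\in2+4\mathbf Z$. By (i), $(r,r')=10k$, and $10k\equiv2\pmod4$ makes $k$ odd. If $k=\varepsilon=\pm1$, then $(r+\varepsilon r')^2=-10-10+20=0$, so $r'=-\varepsilon r$ by (ii), which is excluded. Hence $|(r,r')|\ge30$, the Gram determinant $100-(r,r')^2$ is negative, and the span of $r,r'$ has signature $(1,1)$. Its orthogonal complement is negative definite, and meets $\overline{\mathcal P}$ only in $0$. $\square$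

By Lemma 2 the hyperplanes $r^\perp$, $r\in\mathcal R$, are locally finite in $\mathcal P$. Let
$$F=\{r\in\mathcal R^+:r^\perp\cap\mathrm{Nef}(X)\cap\mathcal P\neq\emptyset\}.$$
Let $r\in F$ and $y\in r^\perp\cap\mathrm{Nef}(X)\cap\mathcal P$. For $r'\in\mathcal R^+\setminus\{r\}$ we have $r'\neq\pm r$, so $(y,r')\ne0$ by Lemma 9, and $(y,r')>0$ by Lemma 8. By local finiteness $y$ has a connected neighborhood $O\subset\mathcal P$ meeting no other wall $r'^\perp$. Hence
$$\mathrm{Nef}(X)\cap O=\{x\in O:(x,r)\ge0\}.\tag{7}$$

**Lemma 10.** The set $F$ is infinite.

*Proof.* For $r\in F$ put $\alpha_r=\{P\in\partial:(P,r)\le0\}$, a closed set.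

**Step 1: the sets $\alpha_r$ account for all rays outside the nef cone.** If $P\in\partial\setminus\mathrm{Nef}(X)$, then $(P,r)<0$ for some $r\in F$. To see this, put $x_s=(1-s)H+sP$, which is in $\mathcal P$ for $s<1$. The parameters with $x_s\in\mathrm{Nef}(X)$ form an interval $[0,s_0]$ with $0<s_0<1$, since $H$ is interior and $P\notin\mathrm{Nef}(X)$. For $s>s_0$ close to $s_0$, Lemma 8 gives $r_s\in\mathcal R^+$ with $(x_s,r_s)<0\le(x_{s_0},r_s)$, so $r_s^\perp$ meets the segment from $x_{s_0}$ to $x_s$. By local finiteness only finitely many $r_s$ occur. Letting $s\to s_0$ along a sequence with constant $r=r_s$ gives $(x_{s_0},r)=0$, so $r\in F$. Since $(H,r)>0$ and $s_0>0$, we get $(P,r)<0$.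

**Step 2: the sets $\alpha_r$ are pairwise disjoint.** This uses Lemma 9. Let $r\ne r'$ in $F$, and let $y\in r^\perp$, $y'\in r'^\perp$ be points of $\mathrm{Nef}(X)\cap\mathcal P$; as seen above, $(y,r')>0$ and $(y',r)>0$. Suppose $P\in\alpha_r\cap\alpha_{r'}$. On the segment $[y,P]$ we have $(\cdot,r)\le0$, while $(\cdot,r')$ passes from positive to $\le0$. So there is $z$ on it with $(z,r')=0$ and $(z,r)\le0$; and $z\in\overline{\mathcal P}\setminus0$, since $(\cdot,H)>0$ on the segment. On $[z,y']\subset r'^\perp\cap\overline{\mathcal P}\setminus0$ the function $(\cdot,r)$ passes from $\le0$ to positive, so it vanishes at some point. That point is a nonzero element of $r^\perp\cap r'^\perp\cap\overline{\mathcal P}$, contradicting Lemma 9.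

**Step 3: finitely many caps would leave a nef arc, which the dynamics excludes.** Suppose $F$ is finite. Each $\alpha_r\neq\partial$: $(H,r)>0$ and $H$ is a sum of isotropic elements of $\overline{\mathcal P}$, so some isotropic element is positive on $r$. The circle $\partial$ is connected, so it is not a union of finitely many pairwise disjoint proper closed subsets. Hence $W=\partial\setminus\bigcup_{r\in F}\alpha_r$ is nonempty and open, and $W\subset\mathrm{Nef}(X)$ by Step 1. Let $V\subset W$ and $C$ be as in Lemma 6. Elements of $C$ are sums of two nef classes, so the open set $C$ lies in the interior of $\mathrm{Nef}(X)$, which is $\mathrm{Amp}(X)$. By Lemma 5 for $\Gamma$ there is a loxodromic $g\in\Gamma$ with $P_+\in V$. Since $r_0^2<0$, there is $x\in r_0^\perp\cap\mathcal P$. For $n\gg0$, Lemmas 5 and 6 give $g^nx\in C$, so $g^nx$ is ample. But $(g^nx,g^nr_0)=(x,r_0)=0$ and $g^nr_0\in\mathcal R$. This contradicts Lemma 8. $\square$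

**Remark.** Step 2 also shows what intersection numbers alone cannot do. One might look for a single $P\in\partial$ that is negative on infinitely many $r\in F$, hoping to force infinitely many of the surfaces of the next section into $\mathbf B_-(P)$ by degree, as in Section 1. There is none: a given $P$ lies in at most one $\alpha_r$. Theorem A uses the infinitely many surfaces differently, with a separate class $D_i$ for each of them.

## 9. Contracted planes and the end of the proof

The last quoted fact is the following.

* (F10) (Wierzba–Wiśniewski, *Duke Math. J.* 120 (2003)) The exceptional locus of a small projective birational contraction of a symplectic fourfold is a disjoint union of copies of $\mathbf P^2$, each contracted to a point.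

**Proof of Theorem B.** (H1) and (H2) were proved in Section 7. For (H3), let $r\in F$.

**Step 1: a contraction attached to $r$.** We want a morphism that contracts exactly curves of class proportional to $r$. By (7), an open part of the rational hyperplane $r^\perp$ consists of nef classes in $\mathcal P$. So there is a rational $y\in r^\perp\cap\mathrm{Nef}(X)\cap\mathcal P$. It is nef, big by (F1), and not ample by Lemma 8. As $K_X=0$, the base point free theorem shows that a multiple of $y$ defines a birational contraction $\pi_r:X\to\overline X$. It contracts exactly the curves $\ell$ with $y\cdot\ell=0$, and it is not an isomorphism since $y$ is not ample. Let $\ell$ be such a curve, and let $z\in N_{\mathbf R}$ represent its class, so $(z,x)=x\cdot\ell$. Then $z\ge0$ on $\mathrm{Nef}(X)$ and $(z,y)=0$. By (7), near $y$ the nef cone is the half-space $(\cdot,r)\ge0$, so $z\in\mathbf R_{\ge0}r$. As $H\cdot\ell>0$, $z\in\mathbf R_{>0}r$.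

**Step 2: the exceptional locus is in a stable base locus.** We need a class $D_r\in\mathcal P$ that is negative on the contracted curves. Take $D_r=y+\varepsilon r$ with $\varepsilon>0$ small: it is in $\mathcal P$, and $(D_r,r)=-10\varepsilon<0$. Every contracted curve has negative degree on $D_r$, so it lies in the support of every effective $E'\sim_{\mathbf R}D_r$. The exceptional locus $\mathrm{Exc}(\pi_r)$ is covered by contracted curves. Hence $\mathrm{Exc}(\pi_r)\subset\mathbf B(D_r)$, which has codimension at least $2$ by Lemma 4. So $\pi_r$ is small.

**Step 3: infinitely many planes.** This step produces the $T_i$. By (F10), $\mathrm{Exc}(\pi_r)$ contains a surface $T_r\cong\mathbf P^2$ contracted to a point. It is irreducible and closed of codimension $2$, and $T_r\subset\mathbf B(D_r)$. All curves in $T_r$ have class in $\mathbf R_{>0}r$. Two distinct elements of $F$ are not proportional: they have the same square $-10$ and are both positive on $H$. So $T_r\ne T_{r'}$ for $r\ne r'$ in $F$. By Lemma 10, $F$ is infinite. This is (H3).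

**Step 4: the answer.** We combine with Theorem A. For all $P$ in a residual subset of the circle $\partial$, the class $P$ is pseudo-effective and $\mathbf B_-(P)$ is not Zariski closed. Since a residual subset of $\partial$ is nonempty, the answer to the question is no. $\square$
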